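# Equal caps cut off by the tangent hyperplanes of an inner body

## 1. Two different bodies with equal caps

Throughout, $n\ge 2$, $B$ is the closed unit ball of $\mathbb R^n$, and $S=S^{n-1}$ is the unit sphere.

**Theorem 1.** For every $n\ge2$ there are convex bodies $K\ne L$ in $\mathbb R^n$ and a convex body $D\subset \operatorname{int}(K\cap L)$ such that
$$\mathrm{vol}_n(K\cap H^+)=\mathrm{vol}_n(L\cap H^+)\qquad\text{for every hyperplane } H \text{ supporting } D .$$
Here $H^+$ is the closed half-space bounded by $H$ that does not intersect the interior of $D$. One can take $K,L,D$ centrally symmetric with $C^\infty$ boundaries of positive curvature, $K$ and $L$ arbitrarily $C^k$-close to $B$, $D$ arbitrarily $C^k$-close to $\sqrt{3/(n+4)}\,B$, and $L$ the image of $K$ under a rotation.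

Let us unpack this. A *convex body* is a compact convex set with non-empty interior. A hyperplane $H$ *supports* a set $E$ at $x$ if $x\in E\cap H$ and $E$ lies in one of the two closed half-spaces bounded by $H$; it supports $E$ if it does so at some point. So $D$ is a core sitting strictly inside both $K$ and $L$. We roll a hyperplane around $D$, always touching it. At each moment it cuts a cap off $K$ and a cap off $L$, namely the parts on the far side from $D$. For example, if $D=rB$, the supporting hyperplanes are $\{x\cdot u=r\}$ with $u\in S$, and $H^+=\{x\cdot u\ge r\}$.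

The question, taken from Vladyslav Yaskin and Ning Zhang, "Non-central sections of convex bodies", arXiv:1509.08174 (2015), is this: if all these caps of $K$ and $L$ have equal volumes, must $K=L$? Theorem 1 says no, in every dimension, even when all three bodies are smooth, symmetric, positively curved and almost round.

Nothing is special about the size $\sqrt{3/(n+4)}$ of the core.

**Theorem 2.** The same is true with $\sqrt{3/(n+4)}$ replaced by any prescribed $r\in(0,1)$: for all $n\ge 2$, $r\in(0,1)$, $k\in\mathbb N$ and $\delta>0$ there are such centrally symmetric $K\neq L$ and $D$, with $K,L$ $\delta$-close to $B$ and $D$ $\delta$-close to $rB$ in $C^k$.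

On the other hand, "almost round" cannot always be improved to "round".

**Theorem 3.** Let $n=2$, let $D$ be a disc, and let $L$ be a convex body with $D\subset \operatorname{int}L$ such that $\mathrm{vol}_2(L\cap H^+)$ is the same for all $H$ supporting $D$. Then $L$ is a disc concentric with $D$. Consequently, if $K,D$ are concentric discs in the plane, the implication in the question is true.

## 2. Support functions, radial functions, closeness

**Definition (support function).** For a compact convex $D\neq\emptyset$, $h_D(x)=\max_{y\in D}x\cdot y$. For example $h_{rB}(x)=r|x|$, and the square $[-1,1]^2$ has $h(x)=|x_1|+|x_2|$. For a convex body $D$ and $u\in S$ there is exactly one supporting hyperplane with $D\subset\{x\cdot u\le h_D(u)\}$, namely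
$$H=\{x\cdot u=h_D(u)\},\qquad\text{and then}\qquad H^+=\{x\cdot u\ge h_D(u)\},$$
since $\operatorname{int}D\subset\{x\cdot u<h_D(u)\}$. Every supporting hyperplane arises in this way from some $u$.

We use the standard fact (Schneider, *Convex Bodies: The Brunn–Minkowski Theory*, Section 1.7) that every function $H:\mathbb R^n\to\mathbb R$ that is convex and positively homogeneous of degree $1$ is the support function of a compact convex set.

**Definition (radial function, gauge).** If $K$ is a convex body with $0\in\operatorname{int}K$, its radial function is $\rho_K(u)=\max\{\tau:\tau u\in K\}$ for $u\in S$, and its gauge is $N(x)=|x|/\rho_K(x/|x|)$, $N(0)=0$, so that $K=\{N\le1\}$. For $RB$ these are $\rho=R$ and $N(x)=|x|/R$. The gauge of a convex set is positively homogeneous and convex: for $x,y\neq0$ the point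
$$\frac{x+y}{N(x)+N(y)}=\frac{N(x)}{N(x)+N(y)}\cdot\frac{x}{N(x)}+\frac{N(y)}{N(x)+N(y)}\cdot\frac{y}{N(y)}$$
lies in $K$, which says $N(x+y)\le N(x)+N(y)$.

**Definition ($C^k$-closeness).** For $f\in C^\infty(S)$ let $\|f\|_{C^k}$ be the maximum over $S$ of all partial derivatives of order at most $k$ of the extension $x\mapsto f(x/|x|)$. We measure the distance of $K$ and $L$ from $B$ by $\|\rho-1\|_{C^k}$, and the distance of $D$ from $rB$ by $\|h_D-r\|_{C^k}$. Convergence in $C^\infty$ means convergence in every $C^k$. We shall use repeatedly that if $f(u,\varepsilon)$ is $C^\infty$ on $S\times(-\varepsilon_1,\varepsilon_1)$, then $f(\cdot,\varepsilon)\to f(\cdot,0)$ in $C^\infty$ as $\varepsilon\to0$, because each derivative in $u$ is continuous in $(u,\varepsilon)$ and $S$ is compact.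

## 3. Nested bodies have different caps

The easiest pairs to test are nested ones, say two concentric balls. They never give a counterexample. Suppose $K\subset L$, $K\ne L$ and $D\subset\operatorname{int}K$. The open set $\operatorname{int}L\setminus K$ is non-empty, since otherwise $L=\overline{\operatorname{int} L}\subset K$. Take $x$ in it. As $x\notin D$, there is $u\in S$ with $x\cdot u>h_D(u)$. A small ball about $x$ lies in $L\setminus K$ and in $\{y\cdot u>h_D(u)\}$. Hence the cap of $L$ in direction $u$ has strictly larger volume than that of $K$.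

So in a counterexample the boundaries of $K$ and $L$ must cross. The natural candidates are $K$ and $L$ with radial functions $1+\varepsilon g$ and $1-\varepsilon g$, where $g$ changes sign.

## 4. One equation per direction, and where linearization breaks down

Fix $K$ and $L$ and regard $D$ as the unknown. By Section 2, the condition on $D$ says
$$\mathrm{vol}_n(K\cap\{x\cdot u\ge h\})=\mathrm{vol}_n(L\cap\{x\cdot u\ge h\})\quad\text{at } h=h_D(u),\ \text{for each }u\in S. \tag{1}$$
For each direction $u$ this is one equation for the one number $h_D(u)$. If we can solve it by a function of $u$ that is smooth and almost constant, that function will be the support function of an almost round body.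

**First order, by hand, in the plane.** Let $n=2$, $g=\sin4\varphi$, and let $K,L$ have radial functions $1\pm\varepsilon g$. Write $u=(\cos\theta,\sin\theta)$ and $h=\cos\alpha$. The cap $\{x\cdot u\ge h\}$ of the unit disc sees the arc $|\varphi-\theta|\le\alpha$ of the circle, so to first order in $\varepsilon$ the area of the cap of $K$ exceeds that of the disc by
$$\varepsilon\int_{\theta-\alpha}^{\theta+\alpha}\sin4\varphi\,d\varphi=\tfrac{\varepsilon}{2}\sin4\alpha\,\sin4\theta .$$
(Section 8 proves the first-order formula.) For $\alpha=\pi/4$, that is $h_0=1/\sqrt2=\sqrt{3/(2+4)}$, the arc has length $\pi/2$, a full period of $\sin4\varphi$, and the first-order change vanishes for every $\theta$. So to first order $D=h_0B$ is a solution. With $\sin2\varphi$ in place of $\sin4\varphi$ the factor would be $\sin2\alpha$, which has no zero with $0<\alpha<\pi/2$; the core would have to shrink to a point. This is why we work with frequency at least $4$.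

**The sensible next step, and its failure.** Subtract the two sides of (1) and divide by $\varepsilon$. The equation becomes
$$2\lambda(h)\,g(u)+O(\varepsilon)=0,\qquad \lambda(h_0)=0,\ \lambda'(h_0)\ne0 .$$
We would like to apply the implicit function theorem at $h=h_0$, $\varepsilon=0$. The derivative in $h$ there is $2\lambda'(h_0)g(u)$, which vanishes where $g(u)=0$; and $g$ has zeros, as its mean over the sphere is $0$. The model is $s\,(h-h_0)+\varepsilon=0$ with $s$ in the role of $g(u)$: its solution $h=h_0-\varepsilon/s$ blows up as $s\to0$, and for $s=0$, $\varepsilon\neq 0$ there is no solution.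

This really happens. Keep $n=2$ and $K$ with radial function $1+\varepsilon g$, but let $L$ have radial function $1-\varepsilon g+\varepsilon^2$, with $\varepsilon>0$ small. (Both sets are convex for small $\varepsilon$ by Lemma 1 below, applied to the squares of their gauges.) The first-order equation is unchanged. Take $u$ with $g(u)=0$ and $0<h<1$. Let $L'$ have radial function $1-\varepsilon g$. The reflection in the line $\mathbb Ru$ changes the sign of $g$, so it maps $K$ to $L'$, and it fixes $u$. Hence the caps of $K$ and $L'$ in $\{x\cdot u\ge h\}$ have the same area. But $L\supset L'$, and for $v\in S$ near $u$ the points $\tau v$ with $1-\varepsilon g(v)<\tau<1-\varepsilon g(v)+\varepsilon^2$ lie in $L\setminus L'$. If $v$ is close enough to $u$ they satisfy $\tau\,v\cdot u>h$, since $1-\varepsilon g(u)=1>h$. So the cap of $L$ is strictly larger than that of $K$, for every $h\in(0,1)$: in direction $u$, equation (1) has no solution in $(0,1)$.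

**The way past.** The same computation shows the cure. For the unmodified pair $1\pm\varepsilon g$, in a direction $u$ with $g(u)=0$ the two caps agree for *every* $h$, because a mirror through $u$ exchanges the two bodies. So the whole difference of cap volumes, with all its higher-order terms, vanishes on the zero set of $g$. If $g$ vanishes to first order on each mirror, we can divide the exact equation by $g$, and what is left is $2\lambda(h)+O(\varepsilon)=0$. Its derivative in $h$ at $h_0$ is $2\lambda'(h_0)\ne0$ in every direction. The rest of the proof carries this out.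

## 5. A harmonic polynomial whose zero set consists of mirrors

Let $m\ge4$ be even and
$$g(x)=\operatorname{Im}(x_1+ix_2)^m,\qquad x\in\mathbb R^n .$$
In polar coordinates $(\varrho,\varphi)$ of the $(x_1,x_2)$-plane, $g=\varrho^m\sin m\varphi$. We need the following properties.

* $g$ is a homogeneous polynomial of degree $m$. It is harmonic: the imaginary part of a holomorphic function is harmonic in $(x_1,x_2)$, and $g$ does not depend on the other coordinates.
* $|g|\le1$ on $S$, since $\varrho\le1$ there.
* $g(-x)=g(x)$, since $m$ is even.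
* Let $\ell_j(x)=x_2\cos\frac{j\pi}m-x_1\sin\frac{j\pi}m=\varrho\sin(\varphi-\frac{j\pi}{m})$ for $1\le j\le m$. These linear forms are pairwise non-proportional and
$$g=c\,\ell_1\cdots\ell_m,\qquad c\neq0. \tag{2}$$
Indeed $g$, as a polynomial in $x_1,x_2$, vanishes on each of the $m$ distinct lines $\ell_j=0$, hence is divisible by each $\ell_j$ and so by their product; the degrees agree and $g\not\equiv0$. For $m=4$, $g=4x_1x_2(x_1-x_2)(x_1+x_2)$.
* Let $\sigma_j$ be the orthogonal reflection of $\mathbb R^n$ in the hyperplane $\{\ell_j=0\}$. It acts by $\varphi\mapsto\frac{2\pi j}m-\varphi$, and $\sin(2\pi j-m\varphi)=-\sin m\varphi$. Hence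
$$g\circ\sigma_j=-g\qquad(1\le j\le m). \tag{3}$$

So the zero set of $g$ is exactly the union of the mirrors $\{\ell_j=0\}$, and each mirror occurs exactly once as a factor.

## 6. The bodies $K_\varepsilon$

We use one convexity lemma twice: first for the gauge of $K_\varepsilon$, later for the support function of $D$.

**Lemma 1.** Let $\varepsilon_*>0$ and let $F:(\mathbb R^n\setminus\{0\})\times(-\varepsilon_*,\varepsilon_*)\to(0,\infty)$ be $C^\infty$, with $F(sx,\varepsilon)=s^2F(x,\varepsilon)$ for all real $s\neq0$, and $F(x,0)=c_0|x|^2$ with $c_0>0$. Put $F(0,\varepsilon)=0$. Then there is $\varepsilon'\in(0,\varepsilon_*)$ such that for $|\varepsilon|\le\varepsilon'$: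

* (a) $F(\cdot,\varepsilon)$ is $C^1$ on $\mathbb R^n$, has positive definite Hessian off the origin, and is strictly convex on $\mathbb R^n$;
* (b) $\{F(\cdot,\varepsilon)\le1\}$ is a centrally symmetric convex body with gauge $\sqrt{F(\cdot,\varepsilon)}$, whose boundary is $C^\infty$ and has positive curvature.

*Proof.* (a) Off the origin, $\nabla F$ is homogeneous of degree $1$ and the Hessian $\nabla^2F$ is homogeneous of degree $0$ in $x$. Since $F=O(|x|^2)$, $F$ is differentiable at $0$ with gradient $0$; since $\nabla F=O(|x|)$, the gradient is continuous at $0$. At $\varepsilon=0$ the Hessian is $2c_0I$. It is continuous on $S\times(-\varepsilon_*,\varepsilon_*)$, so the set where it is positive definite is open there and contains the compact set $S\times\{0\}$; hence it contains $S\times[-\varepsilon',\varepsilon']$ for some $\varepsilon'>0$. By $0$-homogeneity $\nabla^2F$ is positive definite for all $x\neq0$, $|\varepsilon|\le\varepsilon'$. Strict convexity is tested on lines. On a line missing $0$ the second derivative is positive. On a line $\mathbb Rv$ through $0$ we have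 $F(sv)=s^2F(v)$ with $F(v)>0$.

(b) The set $\{F\le1\}$ is convex by (a), symmetric since $F(-x)=F(x)$, compact since $F\ge\text{const}\cdot|x|^2$ with a positive constant, and contains a neighborhood of $0$. By homogeneity its gauge is $\sqrt F$ and its boundary is $\{F=1\}$. Euler's identity gives $x\cdot\nabla F=2F=2$ on the boundary, so $\nabla F\ne0$ there and the boundary is a $C^\infty$ hypersurface with outer normal $\nu=\nabla F/|\nabla F|$. If $\gamma$ is a curve in it with $\gamma'(0)=w\ne0$, differentiating $F(\gamma)=1$ twice gives $-\gamma''\cdot\nabla F=w^{T}\nabla^2F\,w$, so $-\gamma''(0)\cdot\nu=w^T\nabla^2F\,w/|\nabla F|>0$. All normal curvatures are positive. $\square$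

For $|\varepsilon|<1$ put
$$N_\varepsilon(x)=\frac{|x|}{1+\varepsilon g(x/|x|)},\quad N_\varepsilon(0)=0,\qquad M(x,\varepsilon)=N_\varepsilon(x)^2,\qquad K_\varepsilon=\{N_\varepsilon\le1\}.$$
The radial function of $K_\varepsilon$ is $1+\varepsilon g$ on $S$. As $g$ is even, $M$ satisfies the hypotheses of Lemma 1 with $c_0=1$. Fix $\varepsilon_0\in(0,1)$ such that the conclusions hold for $|\varepsilon|\le\varepsilon_0$. We record:

* $K_\varepsilon$ is a centrally symmetric convex body with $C^\infty$ boundary of positive curvature, and $K_\varepsilon\to B$ in $C^\infty$ as $\varepsilon\to0$.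
* By (3), $N_\varepsilon(\sigma_jx)=N_{-\varepsilon}(x)$, that is,
$$\sigma_jK_\varepsilon=K_{-\varepsilon}\qquad(1\le j\le m). \tag{4}$$
* $K_{-\varepsilon}$ is $K_\varepsilon$ rotated by $\pi/m$ in the $(x_1,x_2)$-plane, since $\sin m(\varphi-\frac\pi m)=-\sin m\varphi$.
* $K_\varepsilon\ne K_{-\varepsilon}$ for $\varepsilon\ne0$, since $g\not\equiv0$ on $S$.
* $(1-\varepsilon_0)B\subset \operatorname{int}K_\varepsilon$ for $|\varepsilon|<\varepsilon_0$, since $1+\varepsilon g\ge1-|\varepsilon|>1-\varepsilon_0$.

## 7. The level $h_0$ at which first-order changes cancel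

**What we recall.** The *Funk–Hecke theorem*: if $Y$ is the restriction to $S$ of a homogeneous harmonic polynomial of degree $m$ and $f$ is bounded and measurable on $[-1,1]$, then for $u\in S$
$$\int_Sf(u\cdot v)Y(v)\,dv=\Big(|S^{n-2}|\int_{-1}^1f(t)P_m(t)(1-t^2)^{\frac{n-3}2}dt\Big)Y(u).$$
Here $dv$ is surface measure, $|S^0|=2$, and $P_m$ is the polynomial of degree $m$, orthogonal to all polynomials of lower degree for the weight $(1-t^2)^{(n-3)/2}$ on $[-1,1]$, normalized by $P_m(1)=1$. For $n=3$, $P_m$ is the Legendre polynomial. With $Y=g$ and $f=\mathbf 1_{[h,1]}$ we get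
$$\int_{\{v\in S:\,v\cdot u\ge h\}}g(v)\,dv=\lambda(h)g(u),\qquad\lambda(h)=|S^{n-2}|\int_h^1P_m(t)(1-t^2)^{\frac{n-3}2}dt. \tag{5}$$
For $n=2$ this is the elementary identity $\int_{\theta-\alpha}^{\theta+\alpha}\sin m\varphi\,d\varphi=\frac2m\sin m\alpha\sin m\theta$ with $h=\cos\alpha$.

We also use that the degree-$N$ orthogonal polynomial $q$ for a positive weight on $(-1,1)$ has $N$ simple zeros, all in $(-1,1)$. Indeed, if it changed sign there only at $t_1,\dots,t_k$ with $k<N$, then $q\prod(t-t_i)$ would have constant sign and non-zero weighted integral, contradicting orthogonality. So it has $N$ sign changes, and these are simple zeros.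

**Lemma 2.** On $[-1,1]$ we have $\lambda(h)=c'\,(1-h^2)^{(n-1)/2}q_{m-1}(h)$, where $c'\ne0$ and $q_{m-1}$ is the degree-$(m-1)$ orthogonal polynomial for the weight $(1-t^2)^{(n-1)/2}$. Hence all zeros of $\lambda$ in $(-1,1)$ are simple. For $m=4$, $h_0=\sqrt{3/(n+4)}\in(0,1)$ is such a zero.

*Proof.* **Step 1: the formula.** The aim is to find an antiderivative of $P_m(1-t^2)^{(n-3)/2}$. By the product rule,
$$\Big((1-t^2)^{\frac{n-1}2}q_{m-1}\Big)'=(1-t^2)^{\frac{n-3}2}s(t),\qquad s=(1-t^2)q_{m-1}'-(n-1)t\,q_{m-1},$$
and $s$ is a polynomial of degree at most $m$. It is not identically $0$: otherwise $(1-t^2)^{(n-1)/2}q_{m-1}$ would be constant, hence $0$ because it vanishes at $t=1$. For every polynomial $p$ of degree at most $m-1$, integration by parts gives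
$$\int_{-1}^1s\,p\,(1-t^2)^{\frac{n-3}2}dt=-\int_{-1}^1(1-t^2)^{\frac{n-1}2}q_{m-1}\,p'\,dt=0 .$$
The boundary terms vanish since $(n-1)/2>0$. (For $n=2$, where the weight on the left is singular but integrable, integrate over $[-1+\kappa,1-\kappa]$ and let $\kappa\to0$.) The last integral vanishes since $\deg p'\le m-2$. So $s$ has degree at most $m$ and is orthogonal to all polynomials of degree at most $m-1$; that is, $s$ is a non-zero multiple of $P_m$. Integrating over $[h,1]$ shows that $-(1-h^2)^{(n-1)/2}q_{m-1}(h)$ is a non-zero multiple of $\lambda(h)$.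

**Step 2: simplicity.** The factor $(1-h^2)^{(n-1)/2}$ is positive and smooth on $(-1,1)$, and the zeros of $q_{m-1}$ are simple.

**Step 3: the case $m=4$.** The weight is even, so $q_3$ is odd, and up to a factor $q_3=t^3-at$. It is orthogonal to $1$ and $t^2$ by parity; orthogonality to $t$ says $a=I_2/I_1$ with $I_k=\int_{-1}^1t^{2k}(1-t^2)^{\frac{n-1}2}dt$. To compute the ratio, integrate the derivative of $t^3(1-t^2)^{\frac{n+1}2}$:
$$0=\int_{-1}^1\big(3t^2(1-t^2)-(n+1)t^4\big)(1-t^2)^{\frac{n-1}2}dt=3I_1-(n+4)I_2 .$$
So $a=3/(n+4)\in(0,1)$, and $\sqrt a$ is a zero of $q_3$. $\square$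

For $n=2$ this is the value $1/\sqrt2$ of Section 4.

From now on fix an even $m\ge4$ and $h_0\in(0,1)$ with
$$\lambda(h_0)=0,\qquad\lambda'(h_0)\ne0. \tag{6}$$
By Lemma 2, $m=4$, $h_0=\sqrt{3/(n+4)}$ is admissible. Choose $\delta_0>0$ and decrease $\varepsilon_0$ so that $0<h_0-\delta_0$ and $h_0+\delta_0<1-\varepsilon_0$. Put
$$J=(h_0-\delta_0,h_0+\delta_0),\qquad E=(-\varepsilon_0,\varepsilon_0).$$

## 8. Smoothness and first variation of the cap volume

For $u\in S$, $h\in J$, $\varepsilon\in E$ let
$$V(u,h,\varepsilon)=\mathrm{vol}_n(K_\varepsilon\cap\{x\cdot u\ge h\}).$$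

**Lemma 3.** $V\in C^\infty(S\times J\times E)$, and $\partial_\varepsilon V(u,h,0)=\int_{v\cdot u\ge h}g(v)\,dv=\lambda(h)g(u)$.

*Proof.* **Step 1: the distance to the boundary is smooth.** We need this because in polar coordinates about a point of the cutting hyperplane, the cap is described by this distance alone. Let $|p|<1-\varepsilon_0$, $\omega\in S$, $\varepsilon\in E$. Then $p\in\operatorname{int}K_\varepsilon$, that is, $M(p,\varepsilon)<1$. The function $f(\tau)=M(p+\tau\omega,\varepsilon)$ is $C^1$ and convex, $f(0)<1$, and $f(\tau)\to\infty$ as $\tau\to\infty$. So $f(R)=1$ for some $R>0$. This $R$ is unique: if $f(R_1)=f(R_2)=1$ with $0<R_1<R_2$, then convexity gives $f(R_1)\le(1-\frac{R_1}{R_2})f(0)+\frac{R_1}{R_2}<1$, a contradiction. Write $R=R(\omega,p,\varepsilon)$. Convexity also gives $f(0)\ge f(R)-Rf'(R)$, so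
$$f'(R)\ge\frac{f(R)-f(0)}R>0 .$$
At the point $p+R\omega$ we have $M=1$, so the point is not $0$, and $M$ is $C^\infty$ in $(x,\varepsilon)$ near it. By the implicit function theorem the equation $M(p+\tau\omega,\varepsilon)=1$ has near each given data point a $C^\infty$ solution $\tau$ with positive values. By uniqueness of the positive solution it equals $R$. So $R$ is $C^\infty$.

**Step 2: $V$ is smooth.** For $h\in J$ the point $p=hu$ has $|p|=h<1-\varepsilon_0$. In polar coordinates about $p$ the cap is $\{p+\tau\omega:\omega\cdot u\ge0,\ 0\le\tau\le R(\omega,p,\varepsilon)\}$. To make the domain of integration independent of $u$, write $u=Qe_n$ with $Q\in SO(n)$ and replace $\omega$ by $Q\omega$: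
$$V(Qe_n,h,\varepsilon)=\frac1n\int_{\{\omega\in S:\,\omega\cdot e_n\ge0\}}R(Q\omega,hQe_n,\varepsilon)^n\,d\omega .$$
The integrand is smooth in all variables and the domain is compact, so the right side is $C^\infty$ in $(Q,h,\varepsilon)$. Near any $u_0=Q_0e_n$ we can choose $Q$ as a smooth function of $u$ with $Qe_n=u$: apply the Gram–Schmidt process to $u,Q_0e_1,\dots,Q_0e_{n-1}$, starting from $u$, and use the resulting vectors as columns with $u$ placed last. The result is orthogonal, equals $Q_0$ at $u_0$, and so has determinant $1$. Hence $V$ is $C^\infty$.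

**Step 3: the derivative at $\varepsilon=0$.** In polar coordinates about $0$,
$$\frac{V(u,h,\varepsilon)-V(u,h,0)}\varepsilon=\int_S\frac1\varepsilon\int_1^{1+\varepsilon g(v)}\mathbf 1[\tau\,v\cdot u\ge h]\,\tau^{n-1}\,d\tau\,dv .$$
The expression under $\int_S$ is bounded by $2^{n-1}$, since $|g|\le1$ and $\tau\le2$. If $v\cdot u>h$, then $\tau\,v\cdot u\ge h$ for all $\tau$ near $1$, and the expression tends to $g(v)$. If $v\cdot u<h$, it is $0$ for small $\varepsilon$. The set $\{v\cdot u=h\}$ has measure $0$ in $S$. Dominated convergence and (5) give the claim. $\square$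

## 9. Dividing the exact equation by $g$

Let
$$\Phi(u,h,\varepsilon)=V(u,h,\varepsilon)-V(u,h,-\varepsilon),$$
the difference of the cap volumes of $K_\varepsilon$ and $K_{-\varepsilon}$. We remove from it first the factor $\varepsilon$, then the factor $g(u)$.

**The factor $\varepsilon$.** $\Phi$ is smooth and vanishes at $\varepsilon=0$. So $\Phi=\varepsilon\Phi_1$ with $\Phi_1(u,h,\varepsilon)=\int_0^1\partial_\varepsilon\Phi(u,h,s\varepsilon)\,ds$ smooth on $S\times J\times E$. By Lemma 3,
$$\Phi_1(u,h,0)=\partial_\varepsilon\Phi(u,h,0)=2\lambda(h)g(u). \tag{7}$$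

**Vanishing on the mirrors.** Apply $\sigma_j$ to the set $K_\varepsilon\cap\{x\cdot\sigma_ju\ge h\}$. By (4) its image is $K_{-\varepsilon}\cap\{x\cdot u\ge h\}$, so $V(\sigma_ju,h,\varepsilon)=V(u,h,-\varepsilon)$. Hence $\Phi(\sigma_ju,h,\varepsilon)=-\Phi(u,h,\varepsilon)$. Dividing by $\varepsilon\ne0$, and letting $\varepsilon\to0$ for the remaining case, we get $\Phi_1(\sigma_ju,h,\varepsilon)=-\Phi_1(u,h,\varepsilon)$. If $\ell_j(u)=0$ then $\sigma_ju=u$, and so
$$\Phi_1(u,h,\varepsilon)=0\quad\text{whenever }\ell_j(u)=0\text{ for some }j . \tag{8}$$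

**Lemma 4 (division).** There is $\Psi\in C^\infty(S\times J\times E)$ with
$$\Phi_1(u,h,\varepsilon)=g(u)\Psi(u,h,\varepsilon),\qquad\Psi(u,h,0)=2\lambda(h)\ \text{ for all }u\in S .$$

The delicate directions are those where several $\ell_j$ vanish together; for $n\ge3$, all of them vanish on $\{x_1=x_2=0\}$. We handle this by dividing by one linear form at a time.

*Proof.* **Step 1: division by one linear form.** Let $f$ be smooth on $(\mathbb R^n\setminus\{0\})\times J\times E$ and vanish where $\ell(x)=0$, with $\ell(x)=b\,(x\cdot a)$, $|a|=1$, $b\ne0$. We claim that $f/\ell$ extends smoothly to $(\mathbb R^n\setminus\{0\})\times J\times E$. Off $\{\ell=0\}$ this is clear. Take a ball, not containing $0$, centered at a point of $\{\ell=0\}\setminus\{0\}$. Write $x$ in it as $x=y+sa$ with $y\cdot a=0$. The point $y$ is the orthogonal projection of $x$ to a hyperplane through the center, so $y$ and the segment from $y$ to $x$ lie in the ball. As $f(y)=0$ (suppressing $h,\varepsilon$),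
$$f(x)=s\int_0^1(\partial_af)(y+\tau sa)\,d\tau,\qquad\ell(x)=bs .$$
So $\frac1b\int_0^1(\partial_af)(y+\tau sa)\,d\tau$ is the smooth extension of $f/\ell$.

**Step 2: division by all the forms.** Extend $\Phi_1$ to $u\in\mathbb R^n\setminus\{0\}$ as a $0$-homogeneous function; it is smooth, and (8) holds for the extension. Put $\Theta_0=\Phi_1$. Suppose $0\le j<m$ and we have a smooth $\Theta_j$ with $\Phi_1=\ell_1\cdots\ell_j\,\Theta_j$. At points of $\{\ell_{j+1}=0\}$ where none of $\ell_1,\dots,\ell_j$ vanishes, (8) gives $\Theta_j=0$. These points are dense in $\{\ell_{j+1}=0\}\setminus\{0\}$: since the forms are pairwise non-proportional, each $\{\ell_i=0\}$ with $i\le j$ meets the hyperplane $\{\ell_{j+1}=0\}$ in a proper subspace (for $n=2$, in $\{0\}$ only). By continuity $\Theta_j=0$ on all of $\{\ell_{j+1}=0\}\setminus\{0\}$, and Step 1 gives a smooth $\Theta_{j+1}$ with $\Theta_j=\ell_{j+1}\Theta_{j+1}$. After $m$ divisions, $\Phi_1=\ell_1\cdots\ell_m\,\Theta_m$. Let $\Psi$ be the restriction of $\Theta_m/c$ to $u\in S$, with $c$ from (2).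

**Step 3: the value at $\varepsilon=0$.** By (7), $g(u)\Psi(u,h,0)=2\lambda(h)g(u)$, so $\Psi(u,h,0)=2\lambda(h)$ where $g(u)\ne0$. Such $u$ are dense in $S$, so by continuity this holds everywhere. $\square$

We have the exact identity
$$\mathrm{vol}_n(K_\varepsilon\cap\{x\cdot u\ge h\})-\mathrm{vol}_n(K_{-\varepsilon}\cap\{x\cdot u\ge h\})=\varepsilon\,g(u)\,\Psi(u,h,\varepsilon). \tag{9}$$

## 10. The core $D_\varepsilon$, and the proof of Theorem 1

**Step 1: solve $\Psi=0$ for $h$, uniformly in $u$.** By Lemma 4, $\Psi(u,h,0)=2\lambda(h)$ and $\partial_h\Psi(u,h,0)=2\lambda'(h)$. By (6) we may choose $\delta\in(0,\delta_0)$ such that $\lambda'$ has no zero on $[h_0-\delta,h_0+\delta]$; then $\lambda(h_0-\delta)$ and $\lambda(h_0+\delta)$ have opposite strict signs. Since $S\times[h_0-\delta,h_0+\delta]$ is compact and $\Psi,\partial_h\Psi$ are continuous, there is $\varepsilon_1\in(0,\varepsilon_0)$ such that for $|\varepsilon|<\varepsilon_1$ and all $u\in S$: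

* $\partial_h\Psi$ has constant non-zero sign on $S\times[h_0-\delta,h_0+\delta]\times(-\varepsilon_1,\varepsilon_1)$;
* $\Psi(u,h_0-\delta,\varepsilon)$ and $\Psi(u,h_0+\delta,\varepsilon)$ have opposite strict signs.

So there is a unique $\eta(u,\varepsilon)\in(h_0-\delta,h_0+\delta)$ with
$$\Psi(u,\eta(u,\varepsilon),\varepsilon)=0,\qquad\text{and}\quad\eta(u,0)=h_0 . \tag{10}$$
By the implicit function theorem and this uniqueness, $\eta\in C^\infty(S\times(-\varepsilon_1,\varepsilon_1))$. Hence $\eta(\cdot,\varepsilon)\to h_0$ in $C^\infty$ as $\varepsilon\to0$.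

**Step 2: $\eta$ is even in $u$.** This makes $D$ symmetric and allows us to use Lemma 1. Since $K_{\pm\varepsilon}=-K_{\pm\varepsilon}$, we have $V(-u,h,\pm\varepsilon)=V(u,h,\pm\varepsilon)$, so $\Phi_1(-u,h,\varepsilon)=\Phi_1(u,h,\varepsilon)$ for $\varepsilon\ne0$, and by continuity for $\varepsilon=0$. As $g$ is even, $\Psi(-u,h,\varepsilon)=\Psi(u,h,\varepsilon)$ where $g(u)\ne0$, hence everywhere by continuity. Uniqueness in (10) gives $\eta(-u,\varepsilon)=\eta(u,\varepsilon)$.

**Step 3: $\eta(\cdot,\varepsilon)$ is a support function.** Put $H_\varepsilon(x)=|x|\,\eta(x/|x|,\varepsilon)$, $H_\varepsilon(0)=0$. By Step 2, $F(x,\varepsilon)=H_\varepsilon(x)^2$ satisfies the hypotheses of Lemma 1 with $c_0=h_0^2$. So, for small $|\varepsilon|$, $H_\varepsilon=\sqrt F$ is the gauge of a convex body. Hence it is convex and positively homogeneous, and therefore the support function of a compact convex set $D_\varepsilon$ (Schneider, Section 1.7).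

**Step 4: the position and symmetry of $D_\varepsilon$.** Since $h_0-\delta\le H_\varepsilon\le h_0+\delta$ on $S$, comparison of support functions gives
$$(h_0-\delta)B\subset D_\varepsilon\subset(h_0+\delta)B\subset\operatorname{int}\big((1-\varepsilon_0)B\big)\subset\operatorname{int}(K_\varepsilon\cap K_{-\varepsilon}).$$
So $D_\varepsilon$ is a convex body in $\operatorname{int}(K_\varepsilon\cap K_{-\varepsilon})$. By Step 2, $D_\varepsilon=-D_\varepsilon$.

**Step 5: the boundary of $D_\varepsilon$ is smooth and positively curved.** (This is standard; see Schneider, Section 2.5. Here is the argument.) Write $H$ for $H_\varepsilon$ and let $u\in S$. The Hessian $\nabla^2H(u)$ is positive semidefinite, and $\nabla^2H(u)u=0$ because $\nabla H$ is $0$-homogeneous. By Lemma 1,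
$$\nabla^2(H^2)=2H\,\nabla^2H+2\,\nabla H\,(\nabla H)^T$$
is positive definite, so $w^T\nabla^2H\,w>0$ for $0\ne w\perp\nabla H(u)$. Since $\nabla H(u)\cdot u=H(u)>0$, the line $\mathbb Ru$ is complementary to $\nabla H(u)^\perp$. Thus $\nabla^2H(u)$ is positive semidefinite with kernel exactly $\mathbb Ru$, and it is positive definite on $u^\perp$.

Let $X(u)=\nabla H(u)$. If $x\in D_\varepsilon$ and $x\cdot u=H(u)$, then $H(y)-x\cdot y\ge0$ for all $y$ with equality at $y=u$, so $x=\nabla H(u)$. Hence $X(u)$ is the one point of $D_\varepsilon$ on the supporting hyperplane with outer normal $u$. Every boundary point lies on some supporting hyperplane, so $X(S)=\partial D_\varepsilon$. The differential of $X:S\to\mathbb R^n$ at $u$ is $\nabla^2H(u)$ restricted to $u^\perp$, an isomorphism of $u^\perp$, so $X$ is an immersion.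

It is injective. Suppose $X(u)=X(u')=x$ with $u\ne u'$. Then $u'\ne-u$, because $x\cdot u=H(u)>0$ and $x\cdot u'=H(u')>0$. The function $y\mapsto H(y)-x\cdot y$ is convex, non-negative, and $0$ at $u$ and $u'$, so it vanishes on the segment between them. But its second derivative in direction $u'-u$ is positive at each point $y$ of the segment, since $u'-u\notin\mathbb Ry$; contradiction. (If $u'-u=ty$ with $y=(1-s)u+su'$, independence of $u,u'$ would give $ts=1$ and $t(1-s)=-1$, so $t=0$, which is absurd.)

So $X$ is a smooth embedding with image $\partial D_\varepsilon$. Its inverse is the Gauss map, whose differential $\big(\nabla^2H|_{u^\perp}\big)^{-1}$ is positive definite. Thus $\partial D_\varepsilon$ is $C^\infty$ with positive curvature. By Step 1, $D_\varepsilon\to h_0B$ in $C^\infty$. (Measuring $D_\varepsilon$ by its radial function gives the same. The map $(u,\varepsilon)\mapsto(X/|X|,\varepsilon)$ is smooth and injective with invertible differential, since $X\cdot u=H>0$ makes the rays from $0$ transversal to $\partial D_\varepsilon$. So its inverse is smooth, the radial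 function of $D_\varepsilon$ is smooth in both variables, and it equals $h_0$ at $\varepsilon=0$.)

**Step 6: the caps agree.** Fix a small $\varepsilon>0$ and set $K=K_\varepsilon$, $L=K_{-\varepsilon}$, $D=D_\varepsilon$. Every hyperplane supporting $D$ has the form $H=\{x\cdot u=h_D(u)\}$ with $u\in S$ and $D\subset\{x\cdot u\le h_D(u)\}$; then $H^+=\{x\cdot u\ge h_D(u)\}$ and $h_D(u)=\eta(u,\varepsilon)$. By (9) and (10),
$$\mathrm{vol}_n(K\cap H^+)-\mathrm{vol}_n(L\cap H^+)=\varepsilon\,g(u)\,\Psi(u,\eta(u,\varepsilon),\varepsilon)=0 .$$
By Section 6, $K\ne L$, $L$ is a rotated copy of $K$, and $K,L\to B$ in $C^\infty$ as $\varepsilon\to0$. With $m=4$ and $h_0=\sqrt{3/(n+4)}$ this proves Theorem 1. The implication in the question is false in every dimension $n\ge2$. $\blacksquare$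

## 11. Zeros of $\lambda$ near any prescribed radius: proof of Theorem 2

**Step 1: reduction.** From Section 8 on we used only (6), with $m\ge4$ even. The conclusion was a core $D_\varepsilon$ with $D_\varepsilon\to h_0B$ in $C^\infty$. Given $r\in(0,1)$, $k$ and $\delta>0$, let $(c,d)=(r-\frac\delta2,r+\frac\delta2)\cap(0,1)$. If some even $m\ge4$ has a zero $h_0\in(c,d)$ of $\lambda=\lambda_m$, that zero is simple by Lemma 2, so (6) holds. For small $\varepsilon$ we then have $\|\eta(\cdot,\varepsilon)-r\|_{C^k}\le\|\eta(\cdot,\varepsilon)-h_0\|_{C^k}+|h_0-r|<\delta$, while $K,L$ are $\delta$-close to $B$. So it suffices to show that for every open interval $\emptyset\ne(c,d)\subset(0,1)$ and all sufficiently large even $m$, $\lambda_m$ has a zero in $(c,d)$. By Lemma 2 the zeros of $\lambda_m$ in $(-1,1)$ are those of $q_{m-1}$. For $n=2$ one sees them directly: they are $\cos(j\pi/m)$, $1\le j\le m-1$.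

**Step 2: Gauss quadrature.** Let $w=(1-t^2)^{(n-1)/2}$ and let $t_1,\dots,t_N$ be the zeros of $q_N$. Gauss quadrature replaces $\int_{-1}^1fw$ by $Q_N(f)=\sum_iA_if(t_i)$, where $A_i=\int L_iw$ and $L_i$ is the polynomial of degree $N-1$ with $L_i(t_k)=1$ if $k=i$ and $0$ otherwise. It is exact on polynomials $p$ of degree at most $2N-1$: write $p=q_Ns+\rho$ with $\deg s,\deg\rho\le N-1$; then $\int q_Nsw=0$, and $Q_N$ is exact on $\rho=\sum_i\rho(t_i)L_i$, while $\rho(t_i)=p(t_i)$. Applied to $L_i^2$ this gives $A_i=\int L_i^2w>0$, and applied to $1$ it gives $\sum_iA_i=\int w$. For continuous $f$ and a polynomial $p$ with $|f-p|\le\kappa$ on $[-1,1]$ (Weierstrass), it follows that $|Q_N(f)-\int fw|\le2\kappa\int w$ as soon as $2N-1\ge\deg p$. So $Q_N(f)\to\int fw$ for every continuous $f$; this is Stieltjes' theorem.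

**Step 3: conclusion.** Suppose $q_{m-1}$ had no zero in $(c,d)$ for infinitely many $m$. Take a continuous $f\ge0$ on $[-1,1]$, vanishing outside $(c,d)$, with $\int fw>0$. For these $m$ all nodes lie where $f=0$, so $Q_{m-1}(f)=0$, contradicting $Q_{m-1}(f)\to\int fw>0$. Hence $q_{m-1}$ has a zero in $(c,d)$ for all sufficiently large $m$, in particular for some even $m\ge4$. $\blacksquare$

## 12. A circular core and constant cap area in the plane: proof of Theorem 3

After a translation and a scaling, $D$ is the closed unit disc centered at $0$. Write $u(\theta)=(\cos\theta,\sin\theta)$ and $A(\theta)=\mathrm{vol}_2(L\cap\{x\cdot u(\theta)\ge1\})$. Since $u(\theta)\in D\subset\operatorname{int}L$, the tangent line $x\cdot u(\theta)=1$ meets $L$ in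
$$\{u(\theta)+tu'(\theta):-a(\theta)\le t\le b(\theta)\},\qquad a,b>0 .$$
The functions $a,b$ are continuous. With $G$ the gauge of $L$, $G(u(\theta)+tu'(\theta))$ is less than $1$ for $0\le t<b(\theta)$ and greater than $1$ for $t>b(\theta)$. As $G$ is continuous, for small $\kappa>0$ these strict inequalities at $t=b(\theta)\pm\kappa$ persist for nearby $\theta$, so $b$ is continuous. The same argument applies to $a$.

**Step 1: each outside point in terms of its two tangents to $D$.** This turns "which caps contain $x$" into an interval. A point $x$ with $|x|>1$ can be written uniquely as $x=u(\tau_1)+tu'(\tau_1)$ with $t>0$ and $\tau_1$ modulo $2\pi$: putting $t=\tan\beta$ with $\beta\in(0,\pi/2)$, the right side has modulus $1/\cos\beta$ and polar angle $\tau_1+\beta$. For every $\sigma$,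
$$x\cdot u(\sigma)=\cos(\sigma-\tau_1)+t\sin(\sigma-\tau_1)=\frac{\cos(\sigma-\tau_1-\beta)}{\cos\beta}.$$
So $x\cdot u(\sigma)\ge1$ if and only if $\sigma\in[\tau_1,\tau_2]$ modulo $2\pi$, where $\tau_2=\tau_1+2\beta$. Moreover $x=u(\tau_2)-tu'(\tau_2)$, since the right side has modulus $1/\cos\beta$ and polar angle $\tau_2-\beta=\tau_1+\beta$. Note $\tau_2-\tau_1=2\beta<\pi$.

**Step 2: $A$ is $C^1$ and $A'=\frac12(b^2-a^2)$.** Let $0<\delta<\pi$. Except for the null set $|x|=1$, the points of the caps have $|x|>1$. We claim
$$A(\sigma+\delta)-A(\sigma)=\operatorname{area}\{x\in L:\tau_1\in(\sigma,\sigma+\delta]\}-\operatorname{area}\{x\in L:\tau_2\in[\sigma,\sigma+\delta)\}, \tag{11}$$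
where only $x$ with $|x|>1$ are considered and the conditions are modulo $2\pi$.

A point lies in the cap of $\sigma+\delta$ and not in that of $\sigma$ exactly if its arc $[\tau_1,\tau_2]$, of length less than $\pi$, contains $\sigma+\delta$ but not $\sigma$. Going back from $\sigma+\delta$, the arc then starts before reaching $\sigma$, so $\tau_1\in(\sigma,\sigma+\delta]$ and $\tau_2\ge\sigma+\delta$. Conversely, $\tau_1\in(\sigma,\sigma+\delta]$ and $\tau_2\ge\sigma+\delta$ imply that the arc contains $\sigma+\delta$, and it does not reach $\sigma+2\pi$, because $\tau_2<\tau_1+\pi\le\sigma+\delta+\pi<\sigma+2\pi$. So these points are the first set in (11) minus the points with $\sigma<\tau_1<\tau_2<\sigma+\delta$.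

Symmetrically, a point lies in the cap of $\sigma$ and not in that of $\sigma+\delta$ exactly if $\tau_2\in[\sigma,\sigma+\delta)$ and $\tau_1\le\sigma$; here $\tau_1>\tau_2-\pi\ge\sigma-\pi>\sigma+\delta-2\pi$ ensures that the arc does not contain $\sigma+\delta$ modulo $2\pi$. So these points are the second set in (11) minus the points with $\sigma<\tau_1<\tau_2<\sigma+\delta$. The same set is removed both times, and (11) follows.

The maps $(\tau,t)\mapsto u(\tau)\pm tu'(\tau)$ have Jacobian of absolute value $t$: since $u''=-u$, the columns are $u'\mp tu$ and $\pm u'$, and $|\det(u,u')|=1$. The first set in (11) is $\{u(\tau)+tu'(\tau):\tau\in(\sigma,\sigma+\delta],\ 0<t\le b(\tau)\}$ and the second is $\{u(\tau)-tu'(\tau):\tau\in[\sigma,\sigma+\delta),\ 0<t\le a(\tau)\}$. Hence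
$$A(\sigma+\delta)-A(\sigma)=\frac12\int_\sigma^{\sigma+\delta}(b^2-a^2)\,d\tau .$$
Since $a,b$ are continuous, the claim follows.

**Step 3: a functional equation for the radial function.** Now let $A$ be constant. Then $a\equiv b$, so both endpoints of each chord of $L$ tangent to $D$ have the same distance to $0$. Let $r(\varphi)>1$ be the continuous radial function of $L$ and $\beta(\varphi)=\arccos(1/r(\varphi))$. By Step 1, the point of $\partial L$ at polar angle $\varphi$ is $u(\tau)-\tan\beta(\varphi)\,u'(\tau)$ with $\tau=\varphi+\beta(\varphi)$. It is a boundary point of $L$ on this tangent line, so $\tan\beta(\varphi)=a(\tau)=b(\tau)$. The other endpoint $u(\tau)+a(\tau)u'(\tau)$ has polar angle $\tau+\beta(\varphi)=\varphi+2\beta(\varphi)$ and the same distance to $0$. Thus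
$$r(\varphi+2\beta(\varphi))=r(\varphi)\qquad\text{for all }\varphi . \tag{12}$$

**Step 4: $r$ is constant.** Suppose not. Then the continuous function $\beta$ takes all values in a non-degenerate interval, so $\beta(\varphi_0)/\pi$ is irrational for some $\varphi_0$. Put $\beta_0=\beta(\varphi_0)$. If $r(\varphi_0+2j\beta_0)=r(\varphi_0)$, then $\beta(\varphi_0+2j\beta_0)=\beta_0$, and (12) gives $r(\varphi_0+2(j+1)\beta_0)=r(\varphi_0)$. By induction this holds for all $j\ge0$. As $2\beta_0/(2\pi)$ is irrational, the angles $\varphi_0+2j\beta_0$ are dense modulo $2\pi$. By continuity $r$ is constant, a contradiction. Hence $L$ is a disc concentric with $D$.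

**Step 5: the consequence.** Let $K$ be a disc concentric with $D$, and let $L$ satisfy the hypothesis of the question. All caps of $K$ cut off by tangents of $D$ have the same area, so the same holds for $L$, and by Step 4 $L$ is a disc concentric with $D$. The cap area of a concentric disc is strictly increasing in its radius, and the caps of $K$ and $L$ have equal area, so $L=K$. $\blacksquare$
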